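# Dense limit subgroups of locally compact groups and a compact-by-$\mathbb Z^2$ counterexample

Throughout, topological groups are Hausdorff, $[g,h]=ghg^{-1}h^{-1}$, and $p$ is a fixed prime.

## 1. A $p$-adic exponent among noncommuting power series

Let $L=\langle a,b,d\mid ab=ba\rangle=\mathbb Z^2*\mathbb Z$, and let $F_2=\langle x,y\rangle$ be free. For each integer $n$ there is a homomorphism
$$\varphi_n:L\to F_2,\qquad a\mapsto x,\quad b\mapsto x^n,\quad d\mapsto y .$$
No $\varphi_n$ is injective, since $ba^{-n}\mapsto 1$. But a fixed element survives almost all of them. For example $w=[d,a^3b^{-1}]$ goes to $[y,x^{3-n}]$, which is trivial only for $n=3$. In general, a nontrivial element of $L$ is an alternating product of syllables $a^ib^j$ with $(i,j)\ne(0,0)$ and syllables $d^l$ with $l\neq 0$. The map $\varphi_n$ turns $a^ib^j$ into $x^{i+nj}$. For fixed $(i,j)\ne(0,0)$ the exponent $i+nj$ vanishes for at most one $n$. So outside finitely many $n$ all exponents are nonzero and the image is a nonempty reduced word: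
$$\text{for each } 1\ne w\in L,\quad \varphi_n(w)\neq1\text{ for all but finitely many }n. \tag{1}$$

Can we get one injective map by letting $n$ become a limit of integers? We need a group in which $x^n$ makes sense for such limits. Let $R=\mathbb F_p\langle\langle X,Y\rangle\rangle$ be the ring of power series in two noncommuting variables, let $I_n\subset R$ be the ideal of series with all monomials of degree at least $n$, and let $\Gamma=1+I_1$. This is a group under multiplication (use the geometric series), and it is the inverse limit of the groups $(1+I_1)/(1+I_n)$, which are finite of $p$-power order because $R/I_n$ is a finite $\mathbb F_p$-vector space. So $\Gamma$ is a compact group. Put $x=1+X$ and $y=1+Y$. In characteristic $p$,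
$$x^{p^e}=1+X^{p^e},$$
which tends to $1$ as $e\to\infty$. Hence $x^{n_k}$ converges whenever the integers $n_k$ converge in $\mathbb Z_p$, and $\alpha\mapsto x^\alpha$ is a continuous homomorphism $\mathbb Z_p\to\Gamma$. The same holds for $y$. If $\alpha=p^eu$ with $u\in\mathbb Z_p^\times$, then
$$x^\alpha=(1+X^{p^e})^u=1+\bar u\,X^{p^e}+(\text{higher powers of }X),\qquad \bar u\in\mathbb F_p^\times. \tag{2}$$

**Lemma 1.** Let $k\ge1$, let $z_1,\dots,z_k$ be alternately $x$ and $y$ (starting with either), and let $\alpha_1,\dots,\alpha_k\in\mathbb Z_p$ be nonzero. Then $z_1^{\alpha_1}\cdots z_k^{\alpha_k}\ne1$ in $\Gamma$.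

*Proof.* Write $\alpha_i=p^{e_i}u_i$ with $u_i$ a unit, and let $Z_i\in\{X,Y\}$ be the variable of $z_i$. Consider the coefficient of the monomial $Z_1^{p^{e_1}}Z_2^{p^{e_2}}\cdots Z_k^{p^{e_k}}$. Expanding the product means choosing a power $Z_i^{l_i}$ from each factor. If some $l_i=0$, the resulting monomial has fewer than $k$ blocks. So the monomial above arises only from $l_i=p^{e_i}$ for all $i$, and by (2) its coefficient is $\bar u_1\cdots\bar u_k\ne0$. $\square$

For instance, with $p=2$ the element $x^2yx^{-2}y^{-1}$ has the monomial $X^2YX^2Y$ with coefficient $1$.

With integer exponents, Lemma 1 says that $x$ and $y$ generate a free group $F_2$ in $\Gamma$. Let $\Gamma_0$ be its closure. Now choose $\nu\in\mathbb Z_p\setminus\mathbb Q$, which is possible because $\mathbb Z_p$ is uncountable. The element $x^\nu$ lies in $\Gamma_0$. The homomorphism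
$$L\to\Gamma_0,\qquad a\mapsto x,\quad b\mapsto x^\nu,\quad d\mapsto y$$
turns $a^ib^j$ into $x^{i+\nu j}$, and $i+\nu j\ne0$ for $(i,j)\ne(0,0)$ because $\nu$ is irrational. By Lemma 1 it is injective. Its image contains $x$ and $y$, so it is dense in $\Gamma_0$. The group $\Gamma_0$ thus has a dense $F_2$ and also a dense $\mathbb Z^2*\mathbb Z$. Was this special to $\Gamma_0$ and to $\mathbb Z^2*\mathbb Z$?

## 2. Limit groups, dense copies, and the conjecture

**Definition (limit group).** A limit group is a finitely generated group $L$ such that for every finite $S\subset L$ there is a homomorphism from $L$ to a free group that is injective on $S$. Replacing $S$ by the set of quotients $s^{-1}s'$ of distinct elements, one sees that it is equivalent to ask, for every finite $S\subset L\setminus\{1\}$, for a homomorphism to a free group sending no element of $S$ to $1$.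

Finitely generated free groups and fundamental groups of closed orientable surfaces are examples. By (1), so is $\mathbb Z^2*\mathbb Z$. More generally $\mathbb Z^m*\mathbb Z^n$ is a limit group for $m,n\ge 1$. Finitely many nontrivial elements involve, in their normal forms, finitely many nonzero vectors of $\mathbb Z^m$ and $\mathbb Z^n$. Choose homomorphisms $\mathbb Z^m\to\mathbb Z$ and $\mathbb Z^n\to\mathbb Z$ vanishing on none of these. The induced map $\mathbb Z^m*\mathbb Z^n\to\mathbb Z*\mathbb Z=F_2$ takes these normal forms to normal forms, so it kills none of the given elements.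

**Definition (dense copy).** A topological group $G$ admits a dense copy of a group $L$ if it has a dense subgroup isomorphic to $L$. It has a dense $F_2$ if it admits a dense copy of the free group of rank two. A dense embedding is an injective homomorphism with dense image.

The discrete group $F_2$ has only itself as a dense subgroup, so discrete groups are excluded. The following conjecture is from Jonathan Barlev and Tsachik Gelander, "Compactifications and algebraic completions of Limit groups", arXiv:0904.3771 (2009).

**Conjecture.** A non-discrete locally compact group $G$ which has a dense $F_2$ admits a dense copy of every nonabelian limit group.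

We show that it is false. The counterexample is a variant of $\Gamma_0$, and the missing limit group is the same $\mathbb Z^2*\mathbb Z$. Afterwards we prove that the conjecture is true for compact groups, and we determine which free products of free abelian groups are dense in the counterexample.

## 3. Twisting along the closure of $\langle x\rangle$, and the discrete case

Let $G$ have a dense subgroup $F_2=\langle x,y\rangle$. The computation in Section 1 suggests sending
$$a\mapsto x,\qquad b\mapsto t,\qquad d\mapsto y,\qquad\text{with } t\in D=\overline{\langle x\rangle}. \tag{3}$$
This defines a homomorphism $\Phi_t:\mathbb Z^2*\mathbb Z\to G$ with dense image, since $D$ is abelian. Suppose $D$ is compact. It is infinite, so it has no isolated points, and every nonempty open subset of $D$ contains $x^n$ for infinitely many $n$. For $w\ne1$ the set $\{t\in D:\Phi_t(w)=1\}$ is closed, and by (1) it contains $x^n$ for only finitely many $n$. So it has empty interior. By the Baire category theorem the union of these countably many sets is not all of $D$, and any $t$ outside it gives a dense embedding $\Phi_t$.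

The argument stops exactly when $\langle x\rangle$ is discrete. A discrete subgroup is closed, so then $D=\langle x\rangle$, every $t\in D$ is some $x^n$, and $\Phi_t$ kills $ba^{-n}$. One could try other generators of the dense $F_2$, or another dense copy of $F_2$. We look for a group in which no choice helps.

## 4. Discrete quotients and commuting elements of a free pro-$p$ group

If $q:G\to Q$ is a continuous surjection onto a discrete group, then every dense subgroup $\Lambda$ of $G$ satisfies $q(\Lambda)=Q$, because fibers of $q$ are nonempty open sets. This is how one can obstruct density. Since $G$ has a dense $F_2$, the group $Q$ must be generated by two elements.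

The choice $Q=F_2$ is too greedy. If $\Lambda\cong F_2$ is dense in $G$ and $q(\Lambda)=F_2$, then $q|_\Lambda$ is injective, since finitely generated free groups are Hopfian. So $\Lambda\cap\ker q=1$. But $\Lambda\cap\ker q$ is dense in the open subgroup $\ker q$, so $\ker q=1$ and $G$ is discrete.

Take $Q=\mathbb Z^2$ instead. A homomorphism from $\mathbb Z^2*\mathbb Z$ onto $\mathbb Z^2$ cannot kill the factor $\mathbb Z^2$, since the other factor has cyclic image. So it is enough to build $G$ such that every non-cyclic abelian subgroup dies in $Q=\mathbb Z^2$. Look again at $x$ and $x^\nu$: recording the exponent of $x$ gives $1$ and $\nu$, and $\nu$ is not an integer. If we only keep elements with integral exponent sums, this pair disappears. To make this precise we use the free pro-$p$ group.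

**Definition (free pro-$p$ group).** A pro-$p$ group is an inverse limit of finite $p$-groups. The free pro-$p$ group $F$ on $x,y$ is the inverse limit of the quotients $F_2/N$, where $N$ runs over the normal subgroups of $p$-power index in $F_2=\langle x,y\rangle$. The image of $F_2$ is dense in $F$, and for every pro-$p$ group $P$ and $u,v\in P$ there is a unique continuous homomorphism $F\to P$ with $x\mapsto u$, $y\mapsto v$.

On one generator the same construction gives $\mathbb Z_p$. In particular there is a continuous homomorphism $F\to\Gamma$ with $x\mapsto1+X$ and $y\mapsto1+Y$, so Lemma 1 holds in $F$ too, and the abstract group $\langle x,y\rangle\le F$ is free of rank two. There is also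
$$\pi:F\to\mathbb Z_p^2,\qquad \pi(x)=(1,0),\quad\pi(y)=(0,1).$$

We use one theorem about $F$: closed subgroups of free pro-$p$ groups are free pro-$p$ (Serre, *Galois Cohomology*, I.4.2, Cor. 3 of Prop. 24). A free pro-$p$ group of rank at least $2$ is nonabelian, since two basis elements can be sent to the noncommuting matrices $1+E_{12}$ and $1+E_{23}$ in the $p$-group of unitriangular $3\times3$ matrices over $\mathbb F_p$, and the other basis elements to $1$. Hence:
$$\text{a closed abelian subgroup of }F\text{ is trivial or isomorphic to }\mathbb Z_p. \tag{4}$$

In the topology of $F$ the subgroup $\pi^{-1}(\mathbb Z^2)$ is dense and proper, hence not closed, hence not locally compact. So we refine the topology by making $\pi$ continuous into discrete $\mathbb Z^2$; that is, we pass to a graph.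

## 5. The group $G_p$

**Theorem A.** Let $p$ be a prime, $F$ the free pro-$p$ group on $x,y$, and $\pi:F\to\mathbb Z_p^2$ the continuous homomorphism with $\pi(x)=(1,0)$, $\pi(y)=(0,1)$. Put
$$G_p=\{(f,z)\in F\times\mathbb Z^2:\ \pi(f)=z\},$$
where $F$ is profinite, $\mathbb Z^2$ is discrete, and $G_p$ has the subspace topology. Then:

1. $G_p$ is a non-discrete, totally disconnected, second countable locally compact group with a dense $F_2$.
2. If $\Lambda\le G_p$ is a subgroup and $B\le\Lambda$ is a non-cyclic abelian subgroup, then $B$ lies in the kernel of the projection $q:G_p\to\mathbb Z^2$.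
3. $G_p$ contains no dense copy of $\mathbb Z^m*\mathbb Z^n$ when $m\ge2$, $n\ge1$. In particular it contains no dense copy of the nonabelian limit group $\mathbb Z^2*\mathbb Z$.

By parts 1 and 3 the conjecture is false.

**Step 1: topological properties.** This step proves part 1 except for density. The condition $\pi(f)=z$ is closed, so $G_p$ is a closed subgroup of $F\times\mathbb Z^2$. The group $F$ is compact and totally disconnected, and it is second countable because $F_2$ has only countably many normal subgroups of finite index. So $G_p$ is locally compact, Hausdorff, second countable and totally disconnected. Let $K=\ker\pi$. Then $\ker q=K\times\{0\}$ is compact, and it is open in $G_p$ because $\{0\}$ is open in $\mathbb Z^2$. Since $K\supseteq[F_2,F_2]$ is infinite, $\ker q$ is an infinite compact group and is not discrete. So $G_p$ is not discrete.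

**Step 2: $[F_2,F_2]$ is dense in $K$.** This prepares the density of $F_2$. Let $N$ be the closure of $[F_2,F_2]$ in $F$; then $N\subseteq K$. The normalizer of the closed subgroup $N$ is closed and contains the dense subgroup $F_2$, so $N$ is normal in $F$. The pro-$p$ group $F/N$ is topologically generated by the commuting elements $xN$ and $yN$, so it is abelian, that is, a $\mathbb Z_p$-module. Hence there is a continuous homomorphism $\mathbb Z_p^2\to F/N$ with $(1,0)\mapsto xN$, $(0,1)\mapsto yN$. Its composition with $\pi$ agrees with the quotient map $F\to F/N$ on $x$ and $y$, hence everywhere. So an element killed by $\pi$ is trivial in $F/N$, that is, $K\subseteq N$.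

**Step 3: the dense $F_2$.** This completes part 1. The subgroup $\{(w,\pi(w)):w\in F_2\}$ of $G_p$ is isomorphic to $F_2$. Let $(f_0,z_0)\in G_p$; its basic neighborhoods are $(f_0V\times\{z_0\})\cap G_p$ with $V$ an open normal subgroup of $F$. Pick $w_0\in F_2$ with $\pi(w_0)=z_0$. Then $w_0^{-1}f_0\in K$, so by Step 2 the open set $w_0^{-1}f_0V$, which meets $K$, contains some $u\in[F_2,F_2]$. Put $w=w_0u$. Then $w\in f_0V$ and $\pi(w)=z_0$, so $(w,\pi(w))$ lies in the given neighborhood.

**Step 4: non-cyclic abelian subgroups die in $\mathbb Z^2$.** This proves part 2. The projection $G_p\to F$ is injective, so we regard $\Lambda$ as a subgroup of $F$; then $q$ becomes $\pi|_\Lambda$, and $\pi(\Lambda)\subseteq\mathbb Z^2$. Let $B\le\Lambda$ be abelian and suppose $\pi(b)\ne0$ for some $b\in B$. We show that $B$ is cyclic. Let $b'\in B$ and let $P$ be the closure of $\langle b,b'\rangle$ in $F$. It is abelian and nontrivial, so $P\cong\mathbb Z_p$ by (4). The restriction $\pi|_P:\mathbb Z_p\to\mathbb Z_p^2$ is continuous and nonzero, so it has the form $u\mapsto uv$ with $0\ne v\in\mathbb Z_p^2$. In particular it is injective. This has two consequences.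

* If $b'\ne1$ then $\pi(b')\ne0$. As $b'$ was arbitrary, $\pi|_B$ is injective.
* The integer vectors $\pi(b)$ and $\pi(b')$ both lie in $\mathbb Z_pv$. So the integer determinant of the pair vanishes, and they are linearly dependent over $\mathbb Q$.

Hence $B\cong\pi(B)\subseteq\mathbb Q\,\pi(b)\cap\mathbb Z^2\cong\mathbb Z$, and $B$ is cyclic.

**Step 5: no dense $\mathbb Z^m*\mathbb Z^n$.** This proves part 3. Let $\Lambda\cong\mathbb Z^m*\mathbb Z^n$ be dense in $G_p$ with $m\ge2$, $n\ge1$. The map $q$ is a continuous surjection onto a discrete group, so $q(\Lambda)=\mathbb Z^2$. By part 2, $q$ kills the factor $\mathbb Z^m$. If $n\ge2$, it kills the other factor as well and $q(\Lambda)=0$. If $n=1$, then $q(\Lambda)$ is cyclic. Both contradict $q(\Lambda)=\mathbb Z^2$. $\blacksquare$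

In $G_p$ the attempt (3) fails for every basis of every dense $F_2$: since $q$ maps the dense $F_2$ onto $\mathbb Z^2$, it maps a basis to a pair generating $\mathbb Z^2$, so each basis element has nonzero image and generates a discrete subgroup. Elements of $\ker q$, on the other hand, do have compact closures of their powers. How much can be done with those is the subject of the rest.

## 6. Generalized doubles, and the positive theorems

**Definition (generalized double).** A generalized double over a limit group $L'$ is a group $L=A*_CB$, or an HNN extension $L=\langle A,s\mid scs^{-1}=\theta(c),\ c\in C_1\rangle$ with $\theta:C_1\to C_2$ an isomorphism (and $C_1=C$), such that: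

* $A$ (and $B$) are finitely generated;
* $C\ne1$ is abelian, and its images in the vertex groups ($A$ and $B$; respectively $C_1,C_2\le A$) are maximal abelian;
* there is an epimorphism $\varphi:L\to L'$ that is injective on each vertex group.

Two examples over $L'=F_2=\langle x,y\rangle$. First, $\mathbb Z^2*\mathbb Z=\langle x,y,s\mid sxs^{-1}=x\rangle$ is an HNN generalized double with $A=F_2$, $C_1=C_2=\langle x\rangle$, $\theta=\mathrm{id}$, $\varphi|_A=\mathrm{id}$ and $\varphi(s)=1$. Second, glue two copies of $F_2$ along $C=\langle[x,y]\rangle$ and let $\varphi$ fold the two copies together. The subgroup $C$ is maximal abelian in $F_2$, because $xyx^{-1}y^{-1}$ is cyclically reduced of length $4$ and is neither a square of a word of length $2$ nor a fourth power of a letter. The group $L$ is the fundamental group of the closed orientable surface of genus $2$.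

Let $\mathcal I$ be the smallest class of groups that contains the finitely generated free groups, is closed under free products of two members, and contains every generalized double over a member. The theorem of Champetier–Guirardel (*Limit groups as limits of free groups*, Israel J. Math. 146 (2005), Thm 4.6) says that $\mathcal I$ is exactly the class of limit groups. We use it as a black box.

**Theorem B.** Let $G$ be a non-discrete locally compact group with a dense $F_2$. Let $U\le G$ be an open subgroup such that $\overline{\langle u\rangle}$ is compact for all $u\in U$. (Such $U$ exists if $G$ is totally disconnected, by van Dantzig, and one can take $U=G$ if $G$ is compact.)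

1. If a limit group $H$ embeds densely in $G$ via $\psi$, then for every limit group $L$, $\psi$ extends to a dense embedding $H*L\to G$ mapping $L$ into $U$. In particular $F_2*L$ embeds densely in $G$ for every limit group $L$.
2. If one can take $U=G$ (in particular if $G$ is compact), then every nonabelian limit group embeds densely in $G$; that is, the conjecture holds for such $G$.

**Theorem C.** Let $L=A_1*\dots*A_k*F_r$ with $A_i\cong\mathbb Z^{m_i}$, $m_i\ge2$, be nonabelian. Then $L$ embeds densely in $G_p$ if and only if $r\ge2$. More generally, if a limit group $L$ embeds densely in $G_p$, then the quotient of $L$ by the normal closure of its non-cyclic abelian subgroups maps onto $\mathbb Z^2$.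

So $F_2*L$ is always dense in the totally disconnected case, and $F_2$ cannot be replaced by $\mathbb Z$ there. The conjecture holds for compact groups and already fails for compact-by-$\mathbb Z^2$ groups. Theorem B does not treat groups whose identity component is non-compact, and no classification of all pairs $(G,L)$ is claimed.

The plan is the argument of Section 3 in general form. Statement (1) is replaced by a lemma on large powers in limit groups, and the pair $x\mapsto x$, $b\mapsto t$ by a twist of a generalized double.

## 7. Commutation and large powers in limit groups

Let $\Lambda$ be a limit group, and write $Z(\cdot)$ for centralizers in $\Lambda$. We recall that in a free group, centralizers of nontrivial elements are infinite cyclic, and subgroups are free. A nontrivial torsion element of $\Lambda$ would survive in some free group, so $\Lambda$ is torsion-free. We need four facts.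

**(a) Centralizers of nontrivial elements are abelian.** Suppose $g\ne1$, $u,v\in Z(g)$ and $[u,v]\ne1$. Map $\Lambda$ to a free group killing neither $g$ nor $[u,v]$. The images of $u,v$ lie in the cyclic centralizer of the image of $g$, so they commute, a contradiction.

**(b) If $m\ne1$ commutes with $gmg^{-1}$, then $g$ commutes with $m$.** If not, map $\Lambda$ to a free group killing neither $m$ nor $[g,m]$; so it suffices to treat a free group. Let $Z(m)=\langle r\rangle$. Then $m$ and $gmg^{-1}$ are nontrivial powers of $r$. By (a) the centralizer of a nontrivial power of $r$ is abelian and contains $r$, so it lies in $Z(r)\subseteq Z(m)=\langle r\rangle$; hence it equals $\langle r\rangle$. Therefore $g\langle r\rangle g^{-1}=Z(gmg^{-1})=\langle r\rangle$ and $grg^{-1}=r^{\pm1}$. If $grg^{-1}=r^{-1}$, then $g\neq 1$, and $g^2\ne1$ commutes with both $g$ and $r$, so by (a) $g$ commutes with $r$ and $r=r^{-1}$, impossible. So $g$ commutes with $r$, hence with $m$.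

**(c) If $a,b$ do not commute and $g_1,\dots,g_l\ne1$, then some $ab^i$ with $0\le i\le l$ commutes with no $g_j$.** Otherwise, by the pigeonhole principle, there are $i\ne j$ and $g\in\{g_1,\dots,g_l\}$ with $ab^i,ab^j\in Z(g)$. By (a) they commute, so $b^{j-i}=(ab^i)^{-1}ab^j$ commutes with $ab^i$. Since $\Lambda$ is torsion-free, $b^{j-i}\ne1$. Both $b$ and $ab^i$ lie in $Z(b^{j-i})$, which is abelian, so $b$ commutes with $ab^i$, hence with $a$, a contradiction. Note also that every $ab^i$ is nontrivial, since $a=b^{-i}$ would commute with $b$.

**(d) A free product of two limit groups is a limit group.** Given finitely many nontrivial elements, choose on each factor a homomorphism to a free group killing none of the syllables that occur in their normal forms. The free product of these homomorphisms takes the normal forms to normal forms.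

We also need matrices. The purpose of the next lemma is to have all nontrivial elements of a free group diagonalizable with a large eigenvalue.

**Lemma 2.** Every finitely generated free group embeds in $SL_2(\mathbb R)$ so that every nontrivial element is hyperbolic, that is, has real eigenvalues $\lambda,\lambda^{-1}$ with $|\lambda|>1$.

*Proof.* Such a group embeds in $F_2$, so we treat $F_2$. Let $s=\mathrm{diag}(3,\tfrac13)$, acting on $\mathbb P^1(\mathbb R)=\mathbb R\cup\{\infty\}$ by $z\mapsto9z$. Let $\rho$ be the rotation acting by $z\mapsto(z+1)/(1-z)$, and let $t=\rho s\rho^{-1}$. Put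
$$I_s=\{|z|\ge3\},\quad I_{s^{-1}}=[-\tfrac13,\tfrac13],\quad I_t=\rho(I_s)=[-2,-\tfrac12],\quad I_{t^{-1}}=\rho(I_{s^{-1}})=[\tfrac12,2].$$
These are four disjoint closed arcs. Each letter $\ell\in\{s^{\pm1},t^{\pm1}\}$ maps the complement of $I_{\ell^{-1}}$ into the interior of $I_\ell$: for $s$, the condition $|z|>\frac13$ gives $|9z|>3$; $s^{-1}$ is similar; and $t^{\pm1}$ follow by applying $\rho$.

Let $w=\ell_1\cdots\ell_k$, $k\ge1$, be a cyclically reduced word. Since $\ell_1\ne\ell_k^{-1}$, the letter $\ell_k$ maps $I_{\ell_1}$ into the interior of $I_{\ell_k}$. Since $\ell_k\ne\ell_{k-1}^{-1}$, the letter $\ell_{k-1}$ maps that into the interior of $I_{\ell_{k-1}}$, and so on. So $w$ maps the arc $I_{\ell_1}$ into its own interior, and has a fixed point there by the intermediate value theorem. The same argument for $w^{-1}=\ell_k^{-1}\cdots\ell_1^{-1}$ gives a fixed point in $I_{\ell_k^{-1}}$, which is disjoint from $I_{\ell_1}$. So $w$ has two real eigenlines. It is not $\pm1$, because it maps an arc into the interior of that arc. An element of $SL_2(\mathbb R)\setminus\{\pm1\}$ with two real eigenlines is hyperbolic. Every nontrivial reduced word is conjugate to a nonempty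 cyclically reduced one, so $s,t$ generate a free group all of whose nontrivial elements are hyperbolic. $\square$

**Lemma 3 (large powers).** Let $\Lambda$ be a limit group, $1\ne\gamma\in\Lambda$, $M=Z(\gamma)$, $k\ge1$, $g_0,\dots,g_k\in\Lambda$, and $\varepsilon_1,\dots,\varepsilon_k$ nonzero integers. Assume that for each $1\le i\le k-1$, either $g_i\notin M$ or $\varepsilon_i\varepsilon_{i+1}>0$. Then
$$g_0\gamma^{\varepsilon_1n}g_1\gamma^{\varepsilon_2n}\cdots\gamma^{\varepsilon_kn}g_k\ne1\quad\text{for all but finitely many }n\in\mathbb Z.$$

Some condition is needed: $\gamma^n\cdot1\cdot\gamma^{-n}$ is always trivial.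

**Step 1: remove inner coefficients in $M$.** The aim is to assume $g_i\notin M$ for all $1\le i\le k-1$. If $g_i\in M$ for such an $i$, then $\varepsilon_i\varepsilon_{i+1}>0$ and
$$\gamma^{\varepsilon_in}g_i\gamma^{\varepsilon_{i+1}n}g_{i+1}=\gamma^{(\varepsilon_i+\varepsilon_{i+1})n}(g_ig_{i+1}).$$
The new exponent has the common sign of the two old ones, and $g_ig_{i+1}\in M$ if and only if $g_{i+1}\in M$. So the hypotheses persist with $k$ replaced by $k-1\ge1$. Repeat.

**Step 2: pass to hyperbolic matrices.** The aim is to make sizes visible. Choose a homomorphism to a free group that kills neither $\gamma$ nor any $[g_i,\gamma]$, $1\le i\le k-1$. It is enough to prove the claim for the images, which lie in a finitely generated free group. So let $\Lambda$ be such a group, embedded in $SL_2(\mathbb R)$ as in Lemma 2. After conjugating in $GL_2(\mathbb R)$, $\gamma=\mathrm{diag}(\lambda,\lambda^{-1})$ with $|\lambda|>1$.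

**Step 3: the inner coefficients have no zero entries.** This will keep the leading coefficient from vanishing. Let $g=g_i$ with $1\le i\le k-1$. The fixed points of $\gamma$ on $\mathbb P^1(\mathbb R)$ are the lines of the standard basis vectors $e_1,e_2$, and the columns of $g$ are $ge_1,ge_2$. If an entry of $g$ vanishes, then $g$ maps one of these fixed points to a point $Q$ which is again one of them. Both $\gamma$ and $g\gamma g^{-1}$ fix $Q$, so they generate a subgroup of the stabilizer of a line, which is solvable. A solvable subgroup of a free group is free and solvable, hence cyclic. So $\gamma$ commutes with $g\gamma g^{-1}$, and (b) gives $g\in M$, a contradiction.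

**Step 4: the leading term.** This finishes the proof. Let $n>0$, and set $j_i=1$ if $\varepsilon_i>0$ and $j_i=2$ if $\varepsilon_i<0$. The larger of the two diagonal entries of $\gamma^{\varepsilon_in}$ is $\lambda^{n|\varepsilon_i|}$ in position $j_i$, and the other is $\lambda^{-n|\varepsilon_i|}$. Expanding the product gives a finite sum of fixed matrices times powers $\lambda^{ne}$. The top exponent $e=\sum|\varepsilon_i|$ occurs once, with coefficient
$$(\text{column }j_1\text{ of }g_0)\cdot\prod_{i=1}^{k-1}(g_i)_{j_ij_{i+1}}\cdot(\text{row }j_k\text{ of }g_k).$$
This matrix is nonzero: the scalars are nonzero by Step 3, and a column or row of an invertible matrix is nonzero. All other exponents $e$ are strictly smaller. So the norm of the product tends to infinity as $n\to+\infty$, and the product equals $1$ for only finitely many $n>0$. For $n<0$ apply this to $\gamma^{-1}$, which has the same centralizer. $\square$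

## 8. Twisting a generalized double

**Lemma 4 (twisting).** Let $L$ be a generalized double over a limit group $L'$, in the notation of Section 6. Let $1\ne c\in C$ and $\gamma=\varphi(c)$. Let $\Psi':L'\to G$ be an injective homomorphism to a Hausdorff topological group such that $D=\overline{\langle\Psi'(\gamma)\rangle}$ is compact. For $t\in D$ define $\Psi_t:L\to G$ by:

* amalgam: $\Psi_t=\Psi'\varphi$ on $A$, and $\Psi_t=t\,\Psi'\varphi(\cdot)\,t^{-1}$ on $B$;
* HNN: $\Psi_t=\Psi'\varphi$ on $A$, and $\Psi_t(s)=\Psi'\varphi(s)\,t$ (taking $c\in C_1$).

Then $\Psi_t$ is a well-defined homomorphism, $\overline{\Psi_t(L)}\supseteq\Psi'(L')$, and $\Psi_t$ is injective for some $t\in D$.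

For $\mathbb Z^2*\mathbb Z$ over $F_2$ with $c=x$ this is the map (3).

**Step 1: $\Psi_t$ is well defined.** We check the defining relations. Since $C$ is abelian and contains $c$, the element $\Psi'(\gamma)$ commutes with $\Psi'\varphi(C)$; centralizers in a Hausdorff group are closed, so all of $D$ does. In the amalgam, conjugation by $t$ therefore does nothing on $\Psi'\varphi(C)$, and the two definitions agree on $C$. In the HNN case, for $c'\in C_1$,
$$\Psi_t(s)\Psi_t(c')\Psi_t(s)^{-1}=\Psi'\varphi(s)\,t\,\Psi'\varphi(c')\,t^{-1}\,\Psi'\varphi(s)^{-1}=\Psi'\varphi(sc's^{-1})=\Psi_t(\theta(c')).$$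

**Step 2: the closure of the image.** This shows that twisting does not lose density. Let $E=\overline{\Psi_t(L)}$. Since $\Psi_t(c)=\Psi'(\gamma)$, we have $E\supseteq D\ni t$. Hence $E$ contains $\Psi'\varphi(A)$ and also $\Psi'\varphi(B)=t^{-1}\Psi_t(B)t$, respectively $\Psi'\varphi(s)=\Psi_t(s)t^{-1}$. So $E\supseteq\Psi'\varphi(L)=\Psi'(L')$.

**Step 3: elements outside $C$ do not centralize.** This supplies the hypothesis of Lemma 3. Let $V$ be a vertex group, let $C_V$ be one of the images of $C$ in $V$, and let $1\ne c_V\in C_V$. We claim:
$$\text{if } a\in V\setminus C_V,\text{ then }\varphi(a)\text{ does not commute with }\varphi(c_V). \tag{5}$$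
Otherwise $a$ commutes with $c_V$, because $\varphi$ is injective on $V$. As $V$ embeds in the limit group $L'$, fact (a) shows that the centralizer of $c_V$ in $V$ is abelian. It contains $C_V$, which is maximal abelian, so it equals $C_V$, and $a\in C_V$.

**Step 4: the key fact.** Put $\delta=\Psi'(\gamma)$. We prove
$$\text{for each }1\ne x\in L,\quad \Psi_{\delta^n}(x)\ne1\text{ for all but finitely many }n, \tag{6}$$
which generalizes (1). Let $M=Z_{L'}(\gamma)$.

*Amalgam.* If $x\in A\cup B$, then $\Psi_t(x)\ne1$ for every $t$, since $\varphi$ is injective on $A$ and on $B$ and $\Psi'$ is injective. Otherwise the normal form theorem gives $x=a_0b_1a_1\cdots b_ka_k$ with $k\ge1$, $b_i\in B\setminus C$, $a_i\in A\setminus C$ for $0<i<k$, and $a_0,a_k\in A$. Then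
$$\Psi_{\delta^n}(x)=\Psi'\big(\varphi(a_0)\gamma^n\varphi(b_1)\gamma^{-n}\varphi(a_1)\gamma^n\cdots\gamma^n\varphi(b_k)\gamma^{-n}\varphi(a_k)\big).$$
By (5) with $c_V=c$, no inner coefficient lies in $M$. Lemma 3 and the injectivity of $\Psi'$ give (6).

*HNN.* If $x\in A$, then $\Psi_t(x)\ne1$ for every $t$, as before. Otherwise write $x=a_0s^{\epsilon_1}a_1\cdots s^{\epsilon_k}a_k$ with $k\ge1$, $\epsilon_i=\pm1$, Britton-reduced: there is no subword $sas^{-1}$ with $a\in C_1$ and no subword $s^{-1}as$ with $a\in C_2$. Let $\sigma=\varphi(s)$ and $\alpha_i=\varphi(a_i)$. Then $\Psi_{\delta^n}(x)$ is $\Psi'$ of the word obtained by substituting $s\mapsto\sigma\gamma^n$, $s^{-1}\mapsto\gamma^{-n}\sigma^{-1}$ and $a_i\mapsto\alpha_i$. The coefficient between the $i$-th and $(i+1)$-st powers of $\gamma$ depends on $(\epsilon_i,\epsilon_{i+1})$.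

* For $(+,+)$ it is $\alpha_i\sigma$, and for $(-,-)$ it is $\sigma^{-1}\alpha_i$. These may lie in $M$, but the two exponents have equal sign.
* For $(+,-)$ it is $\alpha_i$, with $a_i\notin C_1$. By (5) with $c_V=c\in C_1$ it is not in $M$.
* For $(-,+)$ it is $\sigma^{-1}\alpha_i\sigma$, with $a_i\notin C_2$. It lies in $M$ if and only if $\alpha_i$ commutes with $\sigma\gamma\sigma^{-1}=\varphi(scs^{-1})=\varphi(\theta(c))$. By (5) with $c_V=\theta(c)\in C_2$ this does not happen.

So Lemma 3 applies, and (6) follows.

**Step 5: the Baire argument.** This finds an injective $\Psi_t$. The element $\gamma$ has infinite order and $\Psi'$ is injective, so $D$ is an infinite compact group and has no isolated points. As $\langle\delta\rangle$ is dense in $D$, every nonempty open $O\subseteq D$ contains $\delta^n$ for infinitely many $n$. For $1\ne x\in L$ the map $t\mapsto\Psi_t(x)$ is continuous, being a word in $t$ and constants, so $\{t\in D:\Psi_t(x)=1\}$ is closed; by (6) it has empty interior. The group $L$ is finitely generated, hence countable, and the compact space $D$ is Baire. So some $t\in D$ lies in none of these sets. $\square$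

Two comments. First, the words to which $\Psi'$ is applied in Step 4 are values of homomorphisms $L\to L'$: on $L$ put $\varphi$, with $B$ conjugated by $\gamma^n$, respectively with $s\mapsto\sigma\gamma^n$. Given finitely many nontrivial elements of $L$, almost every $n$ keeps them all nontrivial. Composing with homomorphisms from $L'$ to free groups shows that $L$ is a limit group. With (d), this shows directly that all members of $\mathcal I$ are limit groups.

Second, the lemma already reaches past Section 3 inside $G_p$. Let $\Psi'$ be the dense embedding of $F_2$ and let $L$ be the genus $2$ surface group with $C=\langle[x,y]\rangle$. Here $\Psi'([x,y])\in\ker q$, which is compact, so $D$ is compact and $L$ is dense in $G_p$.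

**Lemma 5.** If $L$ is a generalized double over $L'$ and $H$ is a limit group, then $H*L$ is a generalized double over $H*L'$, with $A$ replaced by $H*A$ and $\varphi$ by $\mathrm{id}*\varphi$.

*Proof.* We have $H*(A*_CB)=(H*A)*_CB$, and similarly for the HNN extension; $H*A$ is finitely generated; and $H*L'$ is a limit group by (d). The map $\mathrm{id}*\varphi$ is onto $H*L'$, is injective on $H*A$ by normal forms, and is injective on $B$. It remains to see that a maximal abelian subgroup $C_V\ne1$ of $A$ is maximal abelian in $H*A$. The centralizer of a nontrivial $g\in A$ lies in $A$: if $v\notin A$, write $v=v'a$ with $a\in A$ and $v'\ne1$ ending in a syllable from $H$; then $vgv^{-1}=v'(aga^{-1})v'^{-1}$ is in normal form of length at least $3$, so it is not $g$. Hence an abelian subgroup containing $C_V$ lies in $A$ and equals $C_V$. $\square$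

## 9. Attaching a limit group inside $U$: proof of Theorem B(1)

Let $G$ and $U$ be as in Theorem B. Say that $L\in\mathcal I$ has $(\star)$ if for every limit group $H$ and every dense embedding $\psi:H\to G$ there is an injective homomorphism $\Psi:H*L\to G$ with $\Psi|_H=\psi$ and $\Psi(L)\subseteq U$. Such a $\Psi$ has dense image automatically. We show that the members of $\mathcal I$ with $(\star)$ form a class with the three properties defining $\mathcal I$.

**Step 1: free products.** We show that $(\star)$ passes from $L_1$ and $L_2$ to $L_1*L_2$. Apply $(\star)$ for $L_1$ to $H$. This gives a dense embedding of $H*L_1$, which is a limit group by (d). Apply $(\star)$ for $L_2$ to it. The resulting embedding of $H*L_1*L_2$ extends $\psi$ and maps $L_1$ and $L_2$ into $U$, hence also $L_1*L_2$.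

**Step 2: generalized doubles.** We show that $(\star)$ passes from $L'$ to a generalized double $L$ over $L'$. Let $\Psi':H*L'\to G$ be given by $(\star)$ for $L'$, and let $1\ne c\in C$. Then $\Psi'\varphi(c)\in U$, so $D=\overline{\langle\Psi'\varphi(c)\rangle}$ is compact, and $D\subseteq U$ because open subgroups are closed. Apply Lemma 4 to $H*L$ over $H*L'$, which is a generalized double by Lemma 5. For a suitable $t\in D$ the map $\Psi_t$ is injective. On $H\le H*A$ it equals $\Psi'$, that is, $\psi$. Finally $\Psi_t(A)$, and $\Psi_t(B)$ or $\Psi_t(s)$, lie in $U$, because $\Psi'(L')\subseteq U$ and $t\in U$. So $\Psi_t(L)\subseteq U$.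

**Step 3: a dense limit group meets $U$ in a nonabelian group.** This prepares the case $L=\mathbb Z$. Let $H$ be a dense subgroup of $G$ that is a limit group. It is nonabelian, because $G$ is. Suppose $H\cap U$ is abelian. Let $g\in H$. The open subgroup $U\cap gUg^{-1}$ is not discrete, since $G$ is not, so by density it contains some $1\ne m\in H$. Then $m$ and $g^{-1}mg$ lie in the abelian group $H\cap U$ and commute. By (b), $g\in Z_H(m)$. If $m,m'\in H\cap U$ are nontrivial, then $m'\in Z_H(m)$, which is abelian by (a), so $Z_H(m)\subseteq Z_H(m')$; by symmetry they are equal. So one abelian subgroup $Z_H(m)$ contains every $g\in H$, and $H$ is abelian, a contradiction.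

**Step 4: $\mathbb Z$ has $(\star)$.** We must find $g\in U$ such that $s\mapsto g$ extends the inclusion $H\le G$ to an injective homomorphism $H*\langle s\rangle\to G$. For $1\ne w\in H*\langle s\rangle$ let $Z_w=\{g\in U:w(g)=1\}$, where $w(g)$ denotes the substitution $s=g$. This set is closed in $U$. The space $U$ is locally compact, hence Baire, and $H*\langle s\rangle$ is countable. So it is enough to show that each $Z_w$ has empty interior.

If $w\in H$, then $Z_w=\emptyset$. Otherwise
$$w=u_0s^{\epsilon_1}u_1\cdots s^{\epsilon_k}u_k,\qquad k\ge1,\ \epsilon_i=\pm1,\ u_i\in H,\quad u_i\ne1\text{ whenever }\epsilon_i\ne\epsilon_{i+1}.$$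
Suppose a nonempty open $O\subseteq U$ lies in $Z_w$. Since $U$ has no isolated points and $H$ is dense, $H\cap O$ is infinite. Choose $h\in H\cap O$ with $h\notin\{u_i,u_i^{-1}:0\le i\le k\}$. Substitute $s=hc^n$, with $c\in H\cap U$ still to be chosen; so $s^{-1}=c^{-n}h^{-1}$. The coefficients between consecutive powers $c^{\pm n}$ are
$$u_ih\ (+,+),\qquad u_i\ (+,-),\qquad h^{-1}u_ih\ (-,+),\qquad h^{-1}u_i\ (-,-).$$
All are nontrivial: the first and last by the choice of $h$, the middle two because $\epsilon_i\ne\epsilon_{i+1}$. By Step 3 there are noncommuting $a,b\in H\cap U$, and by (c) some $c=ab^i\in H\cap U$ is nontrivial and commutes with none of these coefficients. So the coefficients are outside $Z_H(c)$, and Lemma 3, applied in $H$ with $\gamma=c$, gives $w(hc^n)\ne1$ for all but finitely many $n$.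

On the other hand, $c\in U$ has infinite order, so $\overline{\langle c\rangle}$ is an infinite compact group, and $c^n$ lies in the identity neighborhood $h^{-1}O$ for infinitely many $n$. For these $n$ we have $hc^n\in O\subseteq Z_w$, that is, $w(hc^n)=1$. This is a contradiction.

**Step 5: conclusion.** We assemble the pieces. The trivial group has $(\star)$ trivially, and $\mathbb Z$ does by Step 4, so by Step 1 all finitely generated free groups do. By Steps 1 and 2 and the minimality of $\mathcal I$, every member of $\mathcal I$ has $(\star)$. By Champetier–Guirardel, every limit group has $(\star)$. Taking $H=F_2$ gives the last sentence of part 1. $\blacksquare$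

## 10. Groups in which all cyclic subgroups have compact closure: proof of Theorem B(2)

Now $U=G$, so $\overline{\langle g\rangle}$ is compact for all $g\in G$, and Lemma 4 applies to any injective $\Psi'$. We show that every $L\in\mathcal I$ is abelian or embeds densely in $G$. Again we check the three defining properties of $\mathcal I$ for the class of those members of $\mathcal I$ that are abelian or embed densely.

**Step 1: free groups.** This is the base case. $F_0$ and $F_1$ are abelian, $F_2$ embeds densely by hypothesis, and for $r\ge3$ the group $F_r=F_2*F_{r-2}$ embeds densely by part 1.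

**Step 2: generalized doubles.** Here we pass from $L'$ to $L$. Let $L$ be a nonabelian generalized double over $L'$, where $L'$ is abelian or embeds densely. We first show that $L'$ is nonabelian. If $L'$ were abelian, the vertex groups, which embed in $L'$, would be abelian, hence equal to their maximal abelian subgroups $C$, respectively $C_1$ and $C_2$. In the amalgam case $L=C$ is abelian. In the HNN case $C_1=C_2=A$, and for $a\in A$ we have $[s,a]=\theta(a)a^{-1}\in A$ and $\varphi([s,a])=1$; as $\varphi$ is injective on $A$, $[s,a]=1$, so $L$ is abelian. Both contradict the assumption on $L$. So $L'$ embeds densely via some $\Psi'$. Lemma 4 gives an injective $\Psi_t:L\to G$ whose image has closure containing the dense subgroup $\Psi'(L')$.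

**Step 3: free products.** Here we pass from nontrivial $L_1,L_2$ in the class to $L_1*L_2$. If $L_1$ is nonabelian, it embeds densely, and part 1 with $H=L_1$ and $L=L_2$ embeds $L_1*L_2$ densely. The case of nonabelian $L_2$ is symmetric. If both are abelian, they are finitely generated, torsion-free and nontrivial, so $L_1*L_2=\mathbb Z^m*\mathbb Z^n$ with $m,n\ge1$. Start from $\mathbb Z*\mathbb Z=F_2$, which embeds densely. The group $\mathbb Z^{m+1}*\mathbb Z^n$ is a generalized double over $\mathbb Z^m*\mathbb Z^n$: take the HNN extension with $A=\mathbb Z^m*\mathbb Z^n$, $C_1=C_2=\mathbb Z^m$, $\theta=\mathrm{id}$, $\varphi|_A=\mathrm{id}$, $\varphi(s)=1$. Here $\mathbb Z^m$ is maximal abelian in $A$ because centralizers of nontrivial elements of a free factor lie in that factor. So Step 2 applies repeatedly, first raising $m$ and then, by symmetry, $n$.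

By minimality every member of $\mathcal I$ is abelian or embeds densely, and by Champetier–Guirardel every nonabelian limit group embeds densely. $\blacksquare$

## 11. Free products of free abelian groups in $G_p$: proof of Theorem C

**Step 1: necessity.** We prove the general statement and the bound on $r$. Let a limit group $L$ be dense in $G_p$. Then $q:L\to\mathbb Z^2$ is onto, since $\mathbb Z^2$ is discrete. By Theorem A(2) it kills every non-cyclic abelian subgroup, hence their normal closure, so the quotient by this normal closure maps onto $\mathbb Z^2$. For $L=A_1*\dots*A_k*F_r$ with $m_i\ge2$, the map $q$ kills all $A_i$ and factors through $F_r$. Since $F_r$ then maps onto $\mathbb Z^2$, we get $r\ge2$.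

**Step 2: sufficiency.** We build the dense embedding when $r\ge2$. Write $L=F_2*(F_{r-2}*A_1*\dots*A_k)$. The group $G_p$ is totally disconnected, non-discrete and locally compact, with a dense $F_2$; its compact open subgroup $\ker q$ can serve as $U$. Theorem B(1) with $H=F_2$ gives a dense embedding of $L$.

Here the Champetier–Guirardel theorem is not needed. For $m\ge1$ the group $\mathbb Z^{m+1}$ is the HNN generalized double over $\mathbb Z^m$ with $A=C_1=C_2=\mathbb Z^m$, $\theta=\mathrm{id}$, $\varphi|_A=\mathrm{id}$ and $\varphi(s)=1$. So $F_{r-2}*A_1*\dots*A_k$ lies in $\mathcal I$, and Section 9 shows directly that it has $(\star)$; that members of $\mathcal I$ are limit groups was seen after Lemma 4. $\blacksquare$
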